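# A Moore space with a sharp base and no uniform base

## A discrete space with a wasteful base

Let $E=\{x,p_0,p_1,p_2,\dots\}$ be a countable discrete space, and consider the base
$$\mathcal E=\{\{x\}\}\cup\{\{p_i\}:i\in\omega\}\cup\{\{x,p_i\}:i\in\omega\}.$$
We ask what happens when we list infinitely many different members of $\mathcal E$ that all contain a given point. Only two members contain $p_i$, so at $p_i$ there is no such list. At $x$ there are many, for instance
$$\{x,p_0\},\ \{x,p_1\},\ \{x,p_2\},\ \dots$$
Any two different members of $\mathcal E$ that contain $x$ meet in exactly $\{x\}$. So after two terms of any list, the finite intersections have shrunk to $\{x\}$, the smallest neighborhood of $x$. The finite intersections of the list therefore form a local base at $x$. The individual terms do not: no $\{x,p_i\}$ is contained in $\{x\}$.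

The base $\mathcal E$ is easy to repair. Each $p_i$ has two neighborhoods on offer, $\{x,p_i\}$ and $\{p_i\}$. We discard the larger one for every $i$. What remains is the base of singletons, and now no point lies in infinitely many members. What made the repair work is that we could choose one neighborhood for each $p_i$ so that $x$ lies in only finitely many of the chosen ones.

Suppose a base has the property that finite intersections along any list shrink to the point. Can one always pass to a possibly different base for which the individual terms already shrink? To make this precise we need some definitions. Throughout, *space* means $T_1$ topological space, and $\omega=\{0,1,2,\dots\}$.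

**Definition 1.** Let $\mathcal B$ be a base for a space $X$.

1. $\mathcal B$ is *sharp* if, whenever $x\in X$ and $(B_n)_{n\in\omega}$ is a sequence of pairwise distinct elements of $\mathcal B$ each containing $x$, the collection $\{\bigcap_{j\le n}B_j:n\in\omega\}$ is a local base at $x$.
2. $\mathcal B$ is *uniform* if, whenever $x$ and $(B_n)_{n\in\omega}$ are as in 1, the sequence $(B_n)_{n\in\omega}$ is itself a local base at $x$.
3. $\mathcal B$ is *weakly uniform* (Heath–Lindgren) if, whenever $x\ne y$ in $X$, only finitely many elements of $\mathcal B$ contain both $x$ and $y$.

The base $\mathcal E$ above is sharp and not uniform. For a uniform base, take the Cantor set $2^\omega$ with the sets $[s]=\{z\in 2^\omega: s\text{ is an initial segment of }z\}$, where $s$ runs through the finite $0$–$1$ sequences. The sets $[s]$ containing a given $z$ are given by the initial segments of $z$, one of each length, so in a list of distinct ones the lengths are unbounded and the list is a local base at $z$.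

*Uniform implies sharp.* If $(B_n)$ is a local base at $x$ and $W$ is a neighborhood of $x$, then some $B_n\subseteq W$, so $\bigcap_{j\le n}B_j\subseteq W$.

*Sharp implies weakly uniform.* If $x\ne y$ both lay in pairwise distinct $B_0,B_1,\dots\in\mathcal B$, then every $\bigcap_{j\le n}B_j$ would contain $y$, so none would be contained in the neighborhood $X\setminus\{y\}$ of $x$. This contradicts sharpness.

A weakly uniform base need not be sharp. Let $X$ consist of points $\infty$, $a_k$ and $c_k$ ($k\in\omega$), all isolated except $\infty$, whose local base is given by $W_n=\{\infty\}\cup\{a_k:k\ge n\}$. Put $B_n=W_n\cup\{c_k:k\ge n\}$. The singletons of isolated points together with all $W_n$ and $B_n$ form a base. Any two points lie together in only finitely many members, because the points $a_k$ and $c_k$ lie in $W_n$ or $B_n$ only for $n\le k$. But $\bigcap_{j\le n}B_j=B_n$ is never contained in $W_0$, so this base is not sharp.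

**Definition 2.** A *development* for $X$ is a sequence $(\mathcal G_n)_{n\in\omega}$ of open covers of $X$ such that for every $x\in X$ the sets $\operatorname{st}(x,\mathcal G_n)=\bigcup\{G\in\mathcal G_n:x\in G\}$, $n\in\omega$, form a local base at $x$. A *Moore space* is a regular space that has a development.

For example, in a metric space let $\mathcal G_n$ be the set of all open balls of radius $2^{-n}$. Then $\operatorname{st}(x,\mathcal G_n)$ lies in the ball of radius $2^{1-n}$ about $x$, so every metric space is a Moore space.

It is known (Alleche, Arhangel'skiĭ and Calbrix) that not every Moore space with a weakly uniform base has a uniform base. The problem, taken from Chris Good, Robin W. Knight and Abdul M. Mohamad, "On the metrizability of spaces with a sharp base", arXiv:math/0204127 (2002), asks about the notion in between: *does every Moore space with a sharp base have a uniform base?* The answer is no, in ZFC.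

A family of sets is *point-finite* (*point-countable*) if each point lies in only finitely (countably) many members. A space is *metacompact* if every open cover has a point-finite open refinement that covers the space. A space is *zero-dimensional* if it has a base of clopen sets.

**Theorem A.** There is, in ZFC, a zero-dimensional (hence Tychonoff) Moore space $X$ with a sharp base, such that $X$ is not metacompact and hence has no uniform base. Moreover:

* the sharp base can be taken point-countable and consisting of clopen sets;
* $X$ is locally completely metrizable;
* $X=L\cup D$ with $L$ closed discrete and $D$ open, dense and completely metrizable.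

**Theorem B.** If a $T_1$ space with a sharp base is a countable union of closed discrete subspaces, then it has a uniform base. In particular, every Moore space with a sharp base that is a countable union of discrete subspaces has a uniform base.

So a counterexample cannot be a countable union of discrete subspaces. The space of Theorem A adds only one closed discrete set to a completely metrizable space.

## Uniform bases force metacompactness

To show that a space has no uniform base at all, we need a property that every space with a uniform base has. Metacompactness is such a property. The fact is well known; here is the proof.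

**Proposition 3.** A space with a uniform base is metacompact.

*Proof.* Let $\mathcal U$ be a uniform base of $X$ and $\mathcal V$ an open cover. Put
$$\mathcal U'=\{U\in\mathcal U:U\ne\emptyset\text{ and }U\subseteq V\text{ for some }V\in\mathcal V\}.$$
Since $\mathcal U$ is a base, $\mathcal U'$ covers $X$.

Each $U\in\mathcal U'$ has only finitely many proper supersets in $\mathcal U'$. Otherwise let $(W_i)_{i\in\omega}$ be pairwise distinct proper supersets and pick $x\in U$. All $W_i$ contain $x$, so $(W_i)$ is a local base at $x$, and $W_i\subseteq U$ for some $i$. This contradicts that $W_i$ is a proper superset.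

Hence every $U\in\mathcal U'$ is contained in a $\subseteq$-maximal member of $\mathcal U'$, and the family $\mathcal M$ of maximal members covers $X$. It refines $\mathcal V$. It is point-finite: if $x$ lay in pairwise distinct $M_0,M_1,\dots\in\mathcal M$, then $(M_i)_{i\ge1}$ would be a local base at $x$, so $M_i\subseteq M_0$ for some $i\ge1$. By maximality of $M_i$ this gives $M_i=M_0$, a contradiction. $\square$

## Spaces of branches

We now blow up the opening example. There, $x$ can be viewed as the limit of a chain $p_0<p_1<\cdots$, and $\{x,p_i\}$ is the neighborhood of $p_i$ that reaches up to $x$. We allow many points $\ell$ in place of the $p_i$, many chains, and infinitely many orders $<_0,<_1,\dots$. The $n$-th neighborhood of $\ell$ ignores the first $n$ orders.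

**Definition 4.** An *admissible system* is a set $L$ with relations $<_m$ ($m\in\omega$) such that, with $P_m(\ell)=\{\ell':\ell'<_m\ell\}$:

* (O1) each $<_m$ is a strict partial order, and each $P_m(\ell)$ is finite and linearly ordered by $<_m$;
* (O2) if $\ell\ne\ell'$, then $\ell$ and $\ell'$ are $<_m$-comparable for at most one $m$.

Write $C_m(\ell)=P_m(\ell)\cup\{\ell\}$. This is a finite $<_m$-chain with top $\ell$.

An *$m$-branch* is an infinite $<_m$-chain $x\subseteq L$ that is downward closed under $<_m$. Let $D_m$ be the set of all pairs $(x,m)$ with $x$ an $m$-branch. We write $x\in D_m$ for $(x,m)$ and treat the $D_m$ as pairwise disjoint and disjoint from $L$. Let $D=\bigcup_mD_m$ and $X=L\cup D$. For $\ell\in L$ and $m,n\in\omega$ put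
$$O(\ell,m)=\{x\in D_m:\ell\in x\},\qquad B(\ell,n)=\{\ell\}\cup\bigcup_{m\ge n}O(\ell,m),$$
$$\mathcal B=\{B(\ell,n):\ell\in L,\ n\in\omega\}\cup\{O(\ell,m):\ell\in L,\ m\in\omega\}.$$

For the opening example take $L=\{p_0,p_1,\dots\}$ with $p_0<_0p_1<_0\cdots$ and all other orders empty. There is one branch, $x=L\in D_0$, and $B(p_i,0)=\{p_i,x\}$, $B(p_i,n)=\{p_i\}$ for $n\ge1$, $O(p_i,0)=\{x\}$.

Fix an admissible system. We use the following facts about branches all the time.

**Lemma 5.**

1. If $x\in D_m$ and $t\in x$, then all but finitely many $s\in x$ satisfy $t<_ms$. For each $n$ there is exactly one $x_n\in x$ with $|P_m(x_n)|=n$.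
2. If $x,y\in D_m$ and $x\subseteq y$, then $x=y$. For distinct $x,y\in D_m$ the set $x\cap y$ is a finite initial segment of both.
3. If $c\subseteq L$ is an infinite $<_m$-chain, then $\{s:s\le_mt\text{ for some }t\in c\}$ is an $m$-branch.

*Proof.* (1) Elements of $x$ are comparable, and only the finitely many elements of $C_m(t)$ are $\le_m t$. Thus $x$ is an infinite linear order in which every element has finitely many predecessors, so it has order type $\omega$. By downward closure the predecessors of an element of $x$ in $L$ all lie in $x$. So the element at position $n$ has $|P_m|=n$, and it is the only one.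

(2) Let $x\subseteq y$ and $t\in y$. Choose $s\in x\setminus C_m(t)$, which is possible since $C_m(t)$ is finite. Both $s$ and $t$ lie in the chain $y$, so $t<_ms$, and $t\in x$ by downward closure. For the second part, $x\cap y$ is a downward closed chain. If it were infinite it would be an $m$-branch contained in both, so it would equal both.

(3) The set is infinite, and downward closed by transitivity. If $s\le_mt$ and $s'\le_mt'$ with $t,t'\in c$, let $t''$ be the larger of $t,t'$. Then $s,s'\in C_m(t'')$, which is a chain. $\square$

**Proposition 6.** For every admissible system, $\mathcal B$ is a base of a topology on $X$. With this topology $X$ is a zero-dimensional Moore space, and $\mathcal B$ is a sharp, point-countable base consisting of clopen sets.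

**Step 1: intersections and local bases.** We compute intersections in order to see that $\mathcal B$ is a base and to isolate the one fact that gives sharpness.

If $x\in O(\ell,m)\cap O(\ell',m)$, then $\ell,\ell'$ lie in the chain $x$. So this intersection is empty when $\ell,\ell'$ are distinct and $<_m$-incomparable. If $\ell\le_m\ell'$, then $\ell'\in x$ implies $\ell\in x$, so the intersection equals $O(\ell',m)$. Also $O(\ell,m)\cap O(\ell',m')=\emptyset$ for $m\ne m'$.

Let $\ell\ne\ell'$. Since $B(\ell,n)\cap L=\{\ell\}$ and $B(\ell',n')\cap L=\{\ell'\}$,
$$B(\ell,n)\cap B(\ell',n')=\bigcup_{m\ge\max(n,n')}O(\ell,m)\cap O(\ell',m).$$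
By (O2), at most one term on the right is nonempty. Hence:
$$\text{for }\ell\ne\ell',\ B(\ell,n)\cap B(\ell',n')\text{ lies in a single }D_m,\text{ and is empty or some }O(\ell'',m).\tag{1}$$
Also $B(\ell,n)\cap B(\ell,n')=B(\ell,\max(n,n'))$, and $B(\ell,n)\cap O(\ell',m)$ is $O(\ell,m)\cap O(\ell',m)$ if $m\ge n$ and empty otherwise. So any two members of $\mathcal B$ have intersection empty or in $\mathcal B$. Since $\mathcal B$ covers $X$, it is a base of a topology.

The members of $\mathcal B$ containing $\ell\in L$ are the sets $B(\ell,n)$, so these form a local base at $\ell$. The members containing $x\in D_m$ are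
$$O(t,m)\ (t\in x)\qquad\text{and}\qquad B(t,n)\ (t\in x,\ n\le m).\tag{2}$$
Since $O(t,m)\subseteq B(t,n)$ for $n\le m$, the sets $O(t,m)$ with $t\in x$ form a local base at $x$. If $t\le_ms$ are in $x$, then $O(s,m)\subseteq O(t,m)$. Each $D_m=\bigcup_\ell O(\ell,m)$ is open.

**Step 2: $X$ is $T_1$.** For each pair of distinct points we find a neighborhood of the first that misses the second. The set $B(\ell,0)$ is a neighborhood of $\ell$ that misses every other $\ell'\in L$. If $x\in D_m$, then $B(\ell,m+1)$ misses $x$. The neighborhood $D_m$ of $x$ misses $L$ and every $D_{m'}$ with $m'\ne m$. If $x\ne y$ are in $D_m$, Lemma 5(2) gives $t\in x\setminus y$, and $x\in O(t,m)\not\ni y$.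

**Step 3: members of $\mathcal B$ are clopen.** This gives zero-dimensionality, and with $T_1$ also regularity. The members are open, so we show that they are closed.

*$O(\ell,m)$ is closed.* Let $y\in D_m$ with $\ell\notin y$. Choose $t\in y\setminus C_m(\ell)$. If $\ell<_mt$, then $\ell\in y$ by downward closure, a contradiction. So $t$ and $\ell$ are distinct and $<_m$-incomparable, and $O(t,m)$ is a neighborhood of $y$ disjoint from $O(\ell,m)$. A point of $D_{m'}$ with $m'\ne m$ has the neighborhood $D_{m'}$. A point $\ell'\in L$ has the neighborhood $B(\ell',m+1)$, which misses $D_m$.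

*$B(\ell,n)$ is closed.* Let $y\in D_m\setminus B(\ell,n)$. If $m<n$, then $D_m$ misses $B(\ell,n)$. If $m\ge n$, then $B(\ell,n)\cap D_m=O(\ell,m)$, and the previous paragraph gives a neighborhood of $y$ inside $D_m$ that misses it. Now let $\ell'\in L$, $\ell'\ne\ell$. By (1), $B(\ell',0)\cap B(\ell,n)\subseteq D_m$ for some $m$. Since $B(\ell',m+1)\subseteq B(\ell',0)$ misses $D_m$, it misses $B(\ell,n)$.

**Step 4: a development.** With Step 3 this makes $X$ a Moore space. Let
$$\mathcal G_n=\{B(\ell,n):\ell\in L\}\cup\{O(t,m):m\in\omega,\ t\in L,\ |P_m(t)|\ge n\}.$$
This is an open cover, since $\ell\in B(\ell,n)$ and $x\in O(x_n,m)$ for $x\in D_m$, with $x_n$ from Lemma 5(1). For $\ell\in L$ the only member containing $\ell$ is $B(\ell,n)$, so $\operatorname{st}(\ell,\mathcal G_n)=B(\ell,n)$. Let $x\in D_m$ and $n>m$. No $B(\ell,n)$ meets $D_m$, so the members containing $x$ are the $O(t,m)$ with $t\in x$ and $|P_m(t)|\ge n$, that is, $t\ge_mx_n$. Their union is $\operatorname{st}(x,\mathcal G_n)=O(x_n,m)$. Given $t\in x$, any $n>m$ with $n\ge|P_m(t)|$ satisfies $t\le_mx_n$, so $O(x_n,m)\subseteq O(t,m)$. Hence the stars form local bases.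

**Step 5: $\mathcal B$ is sharp and point-countable.** At $\ell\in L$, let $B(\ell,n_i)$ ($i\in\omega$) be pairwise distinct. Then the $n_i$ are distinct, hence unbounded, and $\bigcap_{i\le k}B(\ell,n_i)=B(\ell,\max_{i\le k}n_i)$. These sets form a local base at $\ell$.

At $x\in D_m$ the members containing $x$ are listed in (2): at most $m+2$ for each $t\in x$. As $x$ is countable, there are only countably many of them; and countably many contain each $\ell\in L$. So $\mathcal B$ is point-countable. Let $(B_i)_{i\in\omega}$ be pairwise distinct members containing $x$, and choose $\ell_i\in x$ with $B_i\in\{O(\ell_i,m)\}\cup\{B(\ell_i,n):n\le m\}$. Each element of $x$ is chosen for at most $m+2$ indices, so $\{\ell_i:i\in\omega\}$ is infinite. Given $t\in x$, Lemma 5(1) provides $i$ with $\ell_i\ge_mt$; choose also $j$ with $\ell_j\ne\ell_i$.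

If one of $B_i,B_j$ has the form $O(\cdot,m)$, then $B_i\cap B_j\subseteq D_m$. If not, (1) puts $B_i\cap B_j$ inside a single $D_{m'}$, and $x\in B_i\cap B_j$ forces $m'=m$. In both cases
$$B_i\cap B_j\subseteq B_i\cap D_m=O(\ell_i,m)\subseteq O(t,m).$$
So the open sets $\bigcap_{i\le k}B_i$ form a local base at $x$. $\square$

## Shrinking functions, and orders that are too simple

Proposition 6 costs nothing, so all difficulty now lies in choosing the orders. In the opening example a uniform base was found by shrinking. We now see that for branch spaces shrinking is the whole story. For $f:L\to\omega$ put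
$$S_m=S_m(f)=\{\ell\in L:f(\ell)\le m\},$$
so that $S_0\subseteq S_1\subseteq\cdots$ and $\bigcup_mS_m=L$. Call $f$ a *shrinking function* if for every $m$ the set $S_m$ contains no infinite $<_m$-chain.

**Lemma 7.** Let $X$ be the space of an admissible system.

1. If there is a shrinking function, then $X$ has a uniform base.
2. If there is no shrinking function, then $X$ is not metacompact.

*Proof.* (1) Let $f$ be a shrinking function and let $\mathcal U$ consist of all $O(t,m)$ and all $B(\ell,n)$ with $n\ge f(\ell)$. This is still a base. At $\ell\in L$, pairwise distinct members containing $\ell$ are sets $B(\ell,n_i)$ with distinct $n_i$, and they form a local base. At $x\in D_m$, the members $B(\ell,n)$ containing $x$ satisfy $\ell\in x$ and $f(\ell)\le n\le m$. Then $\ell\in x\cap S_m$, which is a $<_m$-chain in $S_m$ and so finite. Thus only finitely many members $B(\ell,n)$ contain $x$. In a sequence of distinct members containing $x$, all but finitely many are $O(t_i,m)$ with distinct $t_i\in x$. Given $t\in x$, some $t_i\ge_mt$, and $O(t_i,m)\subseteq O(t,m)$.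

(2) Suppose $\mathcal V$ is a point-finite open refinement of the open cover $\{B(\ell,0):\ell\in L\}\cup\{D_m:m\in\omega\}$. For $\ell\in L$ pick $V_\ell\in\mathcal V$ with $\ell\in V_\ell$. The only member of the cover containing $\ell$ is $B(\ell,0)$, so $V_\ell\subseteq B(\ell,0)$ and $V_\ell\cap L=\{\ell\}$. Hence the $V_\ell$ are pairwise distinct. Let $f(\ell)$ be the least $n$ with $B(\ell,n)\subseteq V_\ell$. As $f$ is not a shrinking function, there are $m$ and an infinite $<_m$-chain $c\subseteq S_m$. By Lemma 5(3) its downward closure $x$ is a point of $D_m$. For each $\ell\in c$ we have $\ell\in x$ and $f(\ell)\le m$, so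
$$x\in B(\ell,m)\subseteq B(\ell,f(\ell))\subseteq V_\ell.$$
So $x$ lies in infinitely many members of $\mathcal V$, a contradiction. $\square$

The task is to build an admissible system without a shrinking function. Let us try the systems that first come to mind.

*Countable $L$.* If $L=\{\ell_0,\ell_1,\dots\}$ is listed injectively, put $f(\ell_i)=i$. Then $S_m$ is finite, so $f$ is a shrinking function. This is the general form of the repair in the opening example.

*One tree used for every $m$.* Take an uncountable tree in which every element has finitely many predecessors, and let all $<_m$ be its order. This violates (O2). Even if we ignored that, the height $f(\ell)=|P(\ell)|$, where $P(\ell)$ denotes the common set $P_m(\ell)$, is a shrinking function: elements of $S_m$ have at most $m$ predecessors, so a chain in $S_m$ has at most $m+1$ elements. The same computation applies to any admissible system in which $h(\ell)=\sup_m|P_m(\ell)|$ is finite for every $\ell$: put $f=h$.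

*Each $\ell$ active in finitely many orders.* Suppose that for each $\ell$ there are only finitely many $m$ with $P_m(\ell)\ne\emptyset$. Let $f(\ell)$ be the least $n$ such that $P_m(\ell)=\emptyset$ for all $m\ge n$. If $\ell\in S_m$, then $P_m(\ell)=\emptyset$, so a $<_m$-chain in $S_m$ has at most one element. Again $f$ is a shrinking function. In particular, finitely many nonempty orders never suffice.

The last two attempts stop at the same place. The value $f(\ell)$ is one number, chosen after the whole system is known, and if $\ell$ has predecessors in only finitely many orders, or bounded numbers of them, then $f(\ell)$ can be chosen beyond all the trouble. So some points $\ell$ must lie above earlier points in infinitely many orders at once, with unbounded numbers of predecessors. By (O2) the predecessor sets $P_m(\ell)$ of such an $\ell$ are pairwise disjoint.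

This suggests how to defeat a given $f$. Suppose $f$ were a shrinking function. Since $S_m$ has no infinite $<_m$-chain, above every element of $S_m$ there is a $<_m$-maximal element of $S_m$. Choose such a maximal $a_m$ for each $m$, and suppose the system contains a point $\ell$ that sits, for every $m$, directly above $a_m$ in $<_m$. Whatever $k=f(\ell)$ is, we have $\ell\in S_k$ and $a_k<_k\ell$, so $a_k$ was not maximal in $S_k$. One such $\ell$ thus defeats all its own possible values. We do not know $f$ in advance, so we add a point on top of every legal sequence $(a_m)$, and close off under this for $\omega_1$ steps.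

## Points placed on top of infinitely many chains

By recursion on $\alpha<\omega_1$ we define pairwise disjoint sets $L_\alpha$ and, for $\ell\in L_\alpha$ and $m\in\omega$, finite sets $P_m(\ell)\subseteq L_{<\alpha}:=\bigcup_{\beta<\alpha}L_\beta$, with $C_m(\ell)=P_m(\ell)\cup\{\ell\}$.

* $L_0$ is a set of size $\omega_1$, whose elements we call *roots*, and $P_m(r)=\emptyset$ for all $r\in L_0$ and $m\in\omega$.
* For $0<\alpha<\omega_1$, $L_\alpha$ is the set of all $\ell=(\alpha,n,(a_m)_{m\ge n})$ with $n\in\omega$ and $a_m\in L_{<\alpha}$, such that the sets $C_m(a_m)$ ($m\ge n$) are pairwise disjoint. Put $P_m(\ell)=C_m(a_m)$ for $m\ge n$ and $P_m(\ell)=\emptyset$ for $m<n$.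

Roots are chosen not to be such tuples. Let $L=\bigcup_{\alpha<\omega_1}L_\alpha$, and let $\ell'<_m\ell$ if and only if $\ell'\in P_m(\ell)$.

To see the first levels: an element of $L_1$ is $\ell=(1,n,(r_m)_{m\ge n})$ with distinct roots $r_m$, and $P_m(\ell)=\{r_m\}$ for $m\ge n$. Take $n=0$. Then $\ell'=(2,0,(\ell,s_1,s_2,\dots))$ belongs to $L_2$ if the $s_m$ are distinct roots different from $r_0$, because $C_0(\ell)=\{r_0,\ell\}$ and $C_m(s_m)=\{s_m\}$. Here $r_0<_0\ell<_0\ell'$ and $s_m<_m\ell'$ for $m\ge1$. The choice $s_1=r_1$ is allowed; then $r_1<_1\ell$ and $r_1<_1\ell'$, while $\ell$ and $\ell'$ are comparable only in $<_0$.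

**Lemma 8.** The set $L$ with the relations $<_m$ is an admissible system.

*Proof.* (O1) Since $P_m(\ell)\subseteq L_{<\alpha}$ for $\ell\in L_\alpha$, the relation is irreflexive. Each $P_m(\ell)$ is finite by construction. We show by induction on $\alpha$ that for $\ell\in L_\alpha$ the set $P_m(\ell)$ is linearly ordered by $<_m$ and contains $P_m(\ell')$ for each $\ell'\in P_m(\ell)$; the latter is transitivity. If $P_m(\ell)=\emptyset$ there is nothing to show. Otherwise $P_m(\ell)=P_m(a_m)\cup\{a_m\}$. By induction $P_m(a_m)$ is linearly ordered, and $a_m$ is above all its elements, so $P_m(\ell)$ is a chain with top $a_m$. If $\ell'=a_m$, then $P_m(\ell')\subseteq P_m(\ell)$. If $\ell'\in P_m(a_m)$, then $P_m(\ell')\subseteq P_m(a_m)\subseteq P_m(\ell)$ by induction.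

(O2) If $\ell'<_m\ell$, then $\ell'$ lies in an earlier $L_\beta$ than $\ell$, so the direction of comparability does not depend on $m$. Hence if $\ell,\ell'$ are comparable in $<_m$ and in $<_{m'}$, then, after naming them suitably, $\ell'\in P_m(\ell)\cap P_{m'}(\ell)$. But the sets $P_m(\ell)$, $m\in\omega$, are pairwise disjoint: they are empty or of the form $C_m(a_m)$, and the latter are pairwise disjoint by the definition of $L_\alpha$. So $m=m'$. $\square$

**Lemma 9.** For every $f:L\to\omega$ there are $m\in\omega$ and an infinite $<_m$-chain contained in $S_m=\{\ell:f(\ell)\le m\}$. That is, the system has no shrinking function.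

*Proof.* Suppose $f$ is a counterexample: no $S_m$ contains an infinite $<_m$-chain.

**Step 1: a supply of roots.** The next step needs infinitely many roots inside the sets $S_m$ that we use. The uncountable set $L_0$ is the union of the sets $S_n\cap L_0$, so there is $n$ with $S_n\cap L_0$ infinite. Fix it. For $m\ge n$ we have $S_n\subseteq S_m$. This is why the tuples in $L$ are allowed to start at an arbitrary $n$.

**Step 2: maximal elements with disjoint chains.** We choose recursively, for $m\ge n$, an element $a_m$ that is $<_m$-maximal in $S_m$, such that $C_m(a_m)$ is disjoint from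
$$F=\bigcup_{n\le j<m}C_j(a_j).$$
The set $F$ is finite, and so is $H=\bigcup_{q\in F}C_m(q)$. Pick a root $r\in(S_n\cap L_0)\setminus H$. Then $r\in S_m$. If we start at $r$ and go up in $<_m$ inside $S_m$ as long as possible, we stop after finitely many steps, since $S_m$ contains no infinite $<_m$-chain. So there is $a_m\ge_mr$ that is $<_m$-maximal in $S_m$.

Suppose $q\in F\cap C_m(a_m)$. Then $q$ and $r$ both lie in the chain $C_m(a_m)$, so they are equal or $<_m$-comparable. Since $P_m(r)=\emptyset$, we have $r\le_mq$, that is, $r\in C_m(q)\subseteq H$. This contradicts the choice of $r$. So $C_m(a_m)\cap F=\emptyset$.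

**Step 3: the point on top.** We now use that the system contains a point above all $a_m$. The countable set $\{a_m:m\ge n\}$ lies in $L_{<\alpha}$ for some $\alpha$ with $0<\alpha<\omega_1$, because a countable set of countable ordinals is bounded in $\omega_1$. The sets $C_m(a_m)$ are pairwise disjoint by Step 2. So $\ell=(\alpha,n,(a_m)_{m\ge n})$ belongs to $L_\alpha$. Let $k=\max(f(\ell),n)$. Then $\ell\in S_k$, and $a_k\in P_k(\ell)$ since $k\ge n$, that is, $a_k<_k\ell$. This contradicts the maximality of $a_k$ in $S_k$. $\square$

## Proof of Theorem A: the base, density and complete metrics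

Let $X=L\cup D$ be the space of the system in Lemma 8. By Proposition 6, $X$ is a zero-dimensional Moore space, and $\mathcal B$ is a sharp, point-countable base of clopen sets. By Lemma 9 and Lemma 7(2), $X$ is not metacompact, and by Proposition 3 it has no uniform base. **This answers the question: no.** Four claims remain.

**Step 1: $L$ is closed discrete and $D$ is open.** $D$ is the union of the open sets $D_m$, so $L$ is closed, and $B(\ell,0)\cap L=\{\ell\}$.

**Step 2: $D$ is dense.** It suffices to show $O(\ell,m)\ne\emptyset$ for all $\ell$ and $m$, since then every $B(\ell,n)$ meets $D$. Put $\ell^0=\ell$. Given $\ell^i$, let $\ell^{i+1}=(\alpha,m,(a_j)_{j\ge m})$, where $a_m=\ell^i$, the $a_j$ ($j>m$) are distinct roots outside the finite set $C_m(\ell^i)$, and $\alpha>0$ is so large that all $a_j\in L_{<\alpha}$. Since $C_j(a_j)=\{a_j\}$ for $j>m$, the disjointness condition holds and $\ell^{i+1}\in L$. As $P_m(\ell^{i+1})=C_m(\ell^i)$, we get $\ell^0<_m\ell^1<_m\cdots$. By Lemma 5(3) the downward closure of this chain is a point of $D_m$, and it contains $\ell$.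

**Step 3: $D$ is completely metrizable.** We use the usual metric on branches. For distinct $x,y\in D_m$ put $\rho_m(x,y)=2^{-|x\cap y|}$, and $\rho_m(x,x)=0$. By Lemma 5(2), $x\cap y$ is finite.

This is an ultrametric. For pairwise distinct $x,y,z\in D_m$, the sets $x\cap y$ and $y\cap z$ are initial segments of $y$, so one contains the other, and the smaller one is contained in $x\cap z$. Hence $|x\cap z|\ge\min(|x\cap y|,|y\cap z|)$. The remaining cases are trivial.

It induces the topology of $D_m$. For $y\ne x$, $\rho_m(x,y)<2^{-n}$ means that the initial segment $x\cap y$ of $x$ has more than $n$ elements, that is, $x_n\in y$. So the open ball of radius $2^{-n}$ about $x$ is $O(x_n,m)$, and these sets form a local base at $x$.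

It is complete. If $(y_i)$ is Cauchy, then for each $n$ the sets of the first $n$ elements of $y_i$ are the same for all large $i$. The union over $n$ of these stable segments is an infinite downward closed $<_m$-chain, hence a point of $D_m$, and $(y_i)$ converges to it.

Finally, $D$ is the topological sum of the open sets $D_m$, and $\rho_m\le1$. Giving distance $1$ to points in different $D_m$ yields a complete metric on $D$ that induces its topology.

**Step 4: $X$ is locally completely metrizable.** The clopen sets $B(\ell,0)$ cover $X$, since $x\in D_m$ and $t\in x$ give $x\in B(t,0)$. So it is enough to put a complete metric on $B(\ell,0)$. For a point $p\in B(\ell,0)$ let $\mu(p)=m$ if $p\in O(\ell,m)$, and $\mu(\ell)=\infty$. Let $\rho(p,p)=0$ and, for $p\ne q$,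
$$\rho(p,q)=\begin{cases}2^{-m}\rho_m(p,q)&\text{if }\mu(p)=\mu(q)=m,\\ 2^{-\min(\mu(p),\mu(q))}&\text{if }\mu(p)\ne\mu(q).\end{cases}$$
In particular $\rho(p,\ell)=2^{-m}$ for $p\in O(\ell,m)$. If $\mu(p)=\mu(q)=m<\infty$, then $\rho(p,q)\le2^{-m}$.

*Ultrametric.* We check $\rho(p,q)\le\max(\rho(p,s),\rho(s,q))$. First let $\mu(p)<\mu(q)$, so $\rho(p,q)=2^{-\mu(p)}$. If $\mu(s)\ne\mu(p)$, then $\rho(p,s)=2^{-\min(\mu(p),\mu(s))}\ge2^{-\mu(p)}$. If $\mu(s)=\mu(p)$, then $\rho(s,q)=2^{-\mu(p)}$. The case $\mu(q)<\mu(p)$ is symmetric. Now let $\mu(p)=\mu(q)=m<\infty$. If $\mu(s)\ne m$, then $\rho(p,s)\ge2^{-m}\ge\rho(p,q)$. If $\mu(s)=m$, use that $\rho_m$ is an ultrametric. If $\mu(p)=\mu(q)=\infty$, then $p=q=\ell$.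

*Topology.* The open ball of radius $2^{-n}$ about $\ell$ consists of the points with $\mu(p)>n$, so it is $B(\ell,n+1)$. Let $x\in O(\ell,m)$. Every point outside $O(\ell,m)$ has distance at least $2^{-m}$ from $x$. So the open ball of radius $2^{-m-n}$ about $x$ is $O(\ell,m)\cap O(x_n,m)$. These balls form local bases.

*Completeness.* Let $(p_i)$ be Cauchy. If $p_i\in O(\ell,m)$ for infinitely many $i$ and some fixed $m$, then, since points outside $O(\ell,m)$ have distance at least $2^{-m}$ from points inside, the sequence is eventually in $O(\ell,m)$. This set is closed in the complete space $(D_m,\rho_m)$, so the sequence converges there. If there is no such $m$, then $\mu(p_i)\to\infty$ and $\rho(p_i,\ell)\to0$. This proves Theorem A. $\blacksquare$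

## Theorem B: shrinking along a chain of good sets

Now let $X$ be a $T_1$ space with sharp base $\mathcal B$, and $X=\bigcup_nF_n$ with $F_n$ closed discrete. Subsets of a closed discrete set are again closed discrete, so we may replace $F_n$ by $F_n\setminus\bigcup_{j<n}F_j$ and assume that the $F_n$ are pairwise disjoint. We look for a shrinking of neighborhoods such that every point lies in only finitely many chosen neighborhoods of other points.

**Step 1: neighborhoods that remember their center.** We fix the neighborhoods to be shrunk.

*$X$ is first countable.* If only finitely many members of $\mathcal B$ contain $x$, their intersection is a smallest neighborhood of $x$. It is contained in $X\setminus\{y\}$ for each $y\ne x$, so it equals $\{x\}$. If infinitely many members contain $x$, sharpness gives a countable local base.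

For $x\in F_n$ the set $(F_0\cup\dots\cup F_n)\setminus\{x\}$ is closed, being a finite union of closed sets. So we can choose $U_x\in\mathcal B$ with
$$x\in U_x,\qquad U_x\cap(F_0\cup\dots\cup F_n)=\{x\}.$$
The map $x\mapsto U_x$ is injective: the least $n$ with $U_x\cap F_n\ne\emptyset$ is the index with $x\in F_n$, and $x$ is the unique point of $U_x\cap F_n$ for this $n$. Fix a decreasing open local base $N(x,k)$, $k\in\omega$, at $x$ with $N(x,0)=U_x$. By $T_1$,
$$\text{if }y\ne x,\text{ then }y\in N(x,k)\text{ for only finitely many }k.\tag{3}$$

*The countable case.* If $X=\{y_0,y_1,\dots\}$ is listed injectively, use (3) to choose $f(y_i)$ so that $N(y_i,f(y_i))$ misses all $y_j$ with $j<i$. Then $y_j$ lies in $N(y_i,f(y_i))$ for $i\ne j$ only if $i<j$, so for finitely many $i$. If $X$ is uncountable and listed in a longer order, both halves break: a point may have infinitely many earlier points in each of its neighborhoods, so we cannot avoid them all; and a point may lie in the chosen neighborhoods of infinitely many earlier points. The remedy is to treat blocks of points at once, where each initial union of blocks is closed under two operations. One takes care of each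 half.

**Step 2: good sets.** We single out the sets $Y$ for which both halves can be controlled. Call $Y\subseteq X$ *good* if

* (G1) whenever $x\ne x'$ are in $Y$ and $x,x'\in U_z$, then $z\in Y$;
* (G2) whenever $F\subseteq Y$ is finite and nonempty, $j\in\omega$, and $F_j\cap\bigcap_{z\in F}U_z=\{y\}$, then $y\in Y$.

*Closure.* The set $X$ is good, and intersections of families of good sets are good, so every $A\subseteq X$ is contained in a least good set $\operatorname{cl}(A)$. For given $x\ne x'$, only finitely many $z$ satisfy $x,x'\in U_z$, because $\mathcal B$ is weakly uniform (shown after Definition 1) and $z\mapsto U_z$ is injective. For given $F$ and $j$ there is at most one $y$ as in (G2). So adding to a set all points required by (G1) and (G2) gives a set of size at most $|A|+\omega$, and repeating this $\omega$ times, starting with $A$, gives a good set. Hence $|\operatorname{cl}(A)|\le|A|+\omega$.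

*Chains.* The set $\emptyset$ is good. Unions of chains of good sets are good, because (G1) and (G2) involve only finitely many points of $Y$ at a time. Consequently $\operatorname{cl}(\bigcup_iA_i)=\bigcup_i\operatorname{cl}(A_i)$ for an increasing chain $(A_i)$: the right side is a good set containing $\bigcup_iA_i$, and it is contained in the left side.

Let $Y$ be good. Then:

* (a) If $x\notin Y$, then $\{z\in Y:x\in U_z\}$ is finite.
* (b) If $z\notin Y$, then $|U_z\cap Y|\le1$.

Statement (b) is (G1). For (a), let $x\in F_j$ and suppose there are distinct $z_0,z_1,\dots\in Y$ with $x\in U_{z_i}$. The $U_{z_i}$ are pairwise distinct members of $\mathcal B$. The set $X\setminus(F_j\setminus\{x\})$ is an open neighborhood of $x$, so by sharpness there is $k$ with $x\in\bigcap_{i\le k}U_{z_i}\subseteq X\setminus(F_j\setminus\{x\})$. Then $F_j\cap\bigcap_{i\le k}U_{z_i}=\{x\}$, and $x\in Y$ by (G2), a contradiction.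

**Step 3: the shrinking function.** We prove by induction on cardinality:

**Claim 10.** For every good $Y$ there is $f:Y\to\omega$ such that for all $y\in Y$ the set $\{x\in Y\setminus\{y\}:y\in N(x,f(x))\}$ is finite.

*Proof.* Induction on $\kappa=|Y|$. If $Y$ is countable, argue as in the countable case of Step 1.

Let $\kappa>\omega$ and $Y=\{y_\beta:\beta<\kappa\}$. For $\alpha<\kappa$ put $Y_\alpha=\operatorname{cl}(\{y_\beta:\beta<\alpha\})$. Since $Y$ is good, $Y_\alpha\subseteq Y$. The $Y_\alpha$ form an increasing chain of good sets with $Y_0=\emptyset$ and $|Y_\alpha|\le|\alpha|+\omega<\kappa$. The chain is continuous, that is, $Y_\alpha=\bigcup_{\gamma<\alpha}Y_\gamma$ for limit $\alpha$, because $\operatorname{cl}$ commutes with unions of chains. Also $\bigcup_{\alpha<\kappa}Y_\alpha=Y$. Let $f_\alpha:Y_\alpha\to\omega$ be given by the induction hypothesis for $Y_\alpha$.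

Every $x\in Y$ lies in exactly one $Y_{\alpha+1}\setminus Y_\alpha$: the least $\gamma$ with $x\in Y_\gamma$ is neither $0$ nor a limit. For this $\alpha$, (b) gives $|U_x\cap Y_\alpha|\le1$. If there is a point in $U_x\cap Y_\alpha$, it differs from $x$, and by (3) it is outside $N(x,k)$ for large $k$. As $N(x,k)\subseteq U_x$, we can choose $f(x)\ge f_{\alpha+1}(x)$ with
$$N(x,f(x))\cap Y_\alpha=\emptyset.$$
Let $y\in Y_{\beta+1}\setminus Y_\beta$, and consider the $x\in Y\setminus\{y\}$ with $y\in N(x,f(x))$.

* Among $x\in Y_\beta$ there are finitely many, by (a) applied to $Y_\beta$ and $y\notin Y_\beta$, since $y\in N(x,f(x))\subseteq U_x$.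
* Among $x\in Y_{\beta+1}\setminus Y_\beta$ there are finitely many, by the choice of $f_{\beta+1}$, since $N(x,f(x))\subseteq N(x,f_{\beta+1}(x))$.
* Among $x\in Y_{\alpha+1}\setminus Y_\alpha$ with $\alpha>\beta$ there are none, since $y\in Y_{\beta+1}\subseteq Y_\alpha$ and $N(x,f(x))$ misses $Y_\alpha$.

So there are finitely many altogether. $\square$

**Step 4: the uniform base.** Apply Claim 10 to $Y=X$ and put $\mathcal U=\{N(x,k):x\in X,\ k\ge f(x)\}$. This is a base. Fix $y\in X$. If $y\in N(x,k)\in\mathcal U$ with $k\ge f(x)$ and $x\ne y$, then $y\in N(x,f(x))$. So there are only finitely many such $x$, and by (3) only finitely many such $k$ for each. Hence in any sequence of pairwise distinct members of $\mathcal U$ containing $y$, all but finitely many have the form $N(y,k)$, with distinct $k$'s. The $N(y,k)$ form a decreasing local base at $y$, so the sequence is a local base at $y$. Thus $\mathcal U$ is uniform.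

**Step 5: countable unions of discrete subspaces in Moore spaces.** For the last sentence of Theorem B we show that in a Moore space every discrete subspace is a countable union of closed discrete sets. Then the first part applies. Let $(\mathcal G_n)$ be a development for $X$.

*Open sets are countable unions of closed sets.* Let $W$ be open and $C_n=\{x:\operatorname{st}(x,\mathcal G_n)\subseteq W\}$. Then $W=\bigcup_nC_n$, since the stars form local bases and $x\in\operatorname{st}(x,\mathcal G_n)$. Each $C_n$ is closed: let $y\in\overline{C_n}$ and $y\in G\in\mathcal G_n$. Then some $x\in G\cap C_n$ exists, so $G\subseteq\operatorname{st}(x,\mathcal G_n)\subseteq W$. As $G$ was arbitrary, $\operatorname{st}(y,\mathcal G_n)\subseteq W$, that is, $y\in C_n$.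

*Discrete subspaces are open in their closure.* Let $E$ be a discrete subspace and, for $x\in E$, let $O_x$ be open with $O_x\cap E=\{x\}$. Then $O_x\cap\overline E=\{x\}$: if $z\in O_x\cap\overline E$ and $z\ne x$, then $O_x\setminus\{x\}$ would be an open neighborhood of $z$ that misses $E$. So with $W=\bigcup_{x\in E}O_x$ we have $E=\overline E\cap W$.

Writing $W=\bigcup_nC_n$ with $C_n$ closed, we get $E=\bigcup_n(\overline E\cap C_n)$. Each $\overline E\cap C_n$ is closed in $X$, and it is discrete as a subset of $E$. So a Moore space that is a countable union of discrete subspaces is a countable union of closed discrete subspaces. This proves Theorem B. $\blacksquare$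

**Remark 11.** It is instructive to see where this argument meets the space of Theorem A. Property (a) was obtained from (G2), which uses the closed discrete sets $F_j$ to pin down a point $x$ by finitely many of the sets $U_z$. In $X=L\cup D$ the points of $D$ cannot be captured this way by small sets. Fix $m$ and start with any $\ell_\emptyset\in L$. Given $\ell_s$ for a finite $0$–$1$ sequence $s$, the construction in Step 2 of the proof of Theorem A gives two different points $\ell_{s0},\ell_{s1}$ with $P_m(\ell_{s0})=P_m(\ell_{s1})=C_m(\ell_s)$, by using different roots. These two points are $<_m$-incomparable, so no $m$-branch contains both. Hence the countable set $Y=\{\ell_s\}$ yields $2^\omega$ different $m$-branches $x\in D_m$, one for each infinite $0$–$1$ sequence, and each of them lies in infinitely many of the sets $B(z,0)$, $z\in Y$. So, with $U_z=B(z,0)$ for $z\in L$, any set that contains $Y$ and satisfies (a) contains all these $2^\omega$ points, and the bound $|\operatorname{cl}(A)|\le|A|+\omega$ of Step 2 has no analogue here.
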